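# Local rings whose residue field has finite linearity defect

## 1. Two quotients of $k[[x]]$, by hand

Let $k$ be a field and $R=k[[x]]/(x^2)$. The minimal free resolution of $k$ has $F_i=Rt_i$ for all $i\ge 0$, with $dt_i=xt_{i-1}$ for $i\ge1$. Every entry of every matrix is $x$: the resolution is linear. Pass to the associated graded ring $A=k[x]/(x^2)$ and keep the same matrices. We get a complex of free $A$-modules $At_i$. Give $x^nt_i$ the weight $n+i$. The differential preserves weight. In weight $0$ we see only $t_0$; in weight $j\ge1$ we see $t_j$ and $xt_{j-1}$, and $dt_j=xt_{j-1}$. So the homology is $k$, in degree $0$.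

Now let $R=k[[x]]/(x^3)$. The minimal resolution of $k$ again has $F_i=Rt_i$, but
$$dt_{2m+1}=x\,t_{2m}\quad(m\ge 0),\qquad dt_{2m}=x^2\,t_{2m-1}\quad(m\ge1).$$
Pass to $A=k[x]/(x^3)$ and keep only the linear part of each matrix, that is, its class in $\mathfrak m/\mathfrak m^2$. The entry $x^2$ becomes $0$:
$$dt_{2m+1}=x\,t_{2m},\qquad dt_{2m}=0 .$$
The part of weight $j$ is spanned by $t_j,\ xt_{j-1},\ x^2t_{j-2}$, with the terms of negative index left out.

For $j=2m$ we have $dt_{2m}=0$ and $d(xt_{2m-1})=x^2t_{2m-2}$, so the homology is spanned by $t_{2m}$, in degree $2m$. For $j=2m+1$ we have $dt_{2m+1}=xt_{2m}$ and $d(x^2t_{2m-1})=x^3t_{2m-2}=0$. The homology is $0$ for $m=0$, and for $m\ge1$ it is spanned by $x^2t_{2m-1}$, in degree $2m-1$. There is one homology class in every homological degree.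

No field inside $R$ was used. Over $\mathbb Z/(p^2)$ and $\mathbb Z/(p^3)$ the same matrices, with $p$ in place of $x$, resolve $\mathbb Z/(p)$, and the two computations go through with $A=\mathbb F_p[X]/(X^2)$ and $A=\mathbb F_p[X]/(X^3)$.

In the first ring the linear part of the resolution of $k$ is exact in all positive degrees. In the second it fails to be exact in every degree. Is there something in between: a local ring for which the linear part has homology in some positive degree, but is exact from some degree on? The answer is no, and these notes prove it.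

## 2. The linear part of a resolution and the theorem

Let $(R,\mathfrak m,k)$ be a Noetherian local ring and $A=\operatorname{gr}_{\mathfrak m}(R)=\bigoplus_n\mathfrak m^n/\mathfrak m^{n+1}$. This is a commutative Noetherian graded ring, generated over $A_0=k$ by $A_1=\mathfrak m/\mathfrak m^2$. Put $A_+=\bigoplus_{n\ge1}A_n$.

**Definition (linear part, linearity defect).** Let $F$ be the minimal free resolution of a finitely generated $R$-module $M$. For $i\ge0$ let $\mathcal F^iF$ be the subcomplex
$$\cdots\to F_{i+1}\to F_i\to\mathfrak mF_{i-1}\to\cdots\to\mathfrak m^iF_0\to0,$$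
that is, $(\mathcal F^iF)_j=\mathfrak m^{i-j}F_j$ for $j\le i$ and $(\mathcal F^iF)_j=F_j$ for $j\ge i$. It is a subcomplex because $dF_j\subseteq\mathfrak mF_{j-1}$. The *linear part* $\operatorname{lin}^RF$ is the associated graded complex of this filtration, so $(\operatorname{lin}^RF)_i=\operatorname{gr}_{\mathfrak m}(F_i)(-i)$. The *linearity defect* of $M$ is
$$\operatorname{ld}_RM=\sup\{i:H_i(\operatorname{lin}^RF)\ne0\}.$$

For $M=R$ we have $\operatorname{lin}^RF=A$ in degree $0$, so $\operatorname{ld}_RR=0$. Section 1 computed $\operatorname{ld}_Rk=0$ for $R=k[[x]]/(x^2)$ and $\operatorname{ld}_Rk=\infty$ for $R=k[[x]]/(x^3)$.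

**Definition (Koszul local ring).** $R$ is *Koszul* if $\operatorname{ld}_Rk=0$.

For a standard graded algebra over a field, with the analogous definitions, this agrees with the usual notion of a Koszul algebra, and in the graded case it is known that $\operatorname{ld}_Rk<\infty$ implies that $R$ is Koszul. The local question comes from Hop D. Nguyen and Thanh Vu, "Regularity over homomorphisms and a Frobenius characterization of Koszul algebras", arXiv:1303.5160 (2013): does $\operatorname{ld}_Rk<\infty$ imply that $R$ is Koszul for every Noetherian local ring?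

From now on $F$ is the minimal free resolution of $k$, with $F_0=R$. Put
$$T=F\otimes_Rk,\qquad L=\operatorname{lin}^RF,\qquad L^{(j)}=\mathcal F^jF/\mathcal F^{j+1}F .$$
By minimality $T$ has zero differential; $T_0=k$, and every $T_i$ is finite dimensional. We have $L=\bigoplus_{j\ge0}L^{(j)}$ as complexes, and $j$ is called the *weight*. In degree $i\le j$ the complex $L^{(j)}$ is $\mathfrak m^{j-i}F_i/\mathfrak m^{j-i+1}F_i=A_{j-i}\otimes_kT_i$, and in degrees $i>j$ it is $0$. So $L_i=A\otimes_kT_i$, with $A_n\otimes T_i$ in degree $i$ and weight $n+i$, and each $L^{(j)}$ is finite dimensional.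

**Theorem 1.** The following are equivalent.

* (a) $R$ is Koszul, i.e. $\operatorname{ld}_Rk=0$.
* (b) $\operatorname{ld}_Rk<\infty$.
* (c) $L^{(j)}$ is exact for all $j\gg0$ (equivalently, $\dim_kH(L)<\infty$).
* (d) The complex $\mathcal F^nF$ is exact for all $n\gg0$.
* (e) The complex $\mathcal F^nF$ is exact for all $n\ge1$.

If they hold, then $E=\operatorname{Ext}_R(k,k)$ is a Koszul algebra (i.e. $\operatorname{Ext}^p_E(k,k)_q=0$ for $p\ne q$), $\dim_k\operatorname{Ext}^n_E(k,k)_n=\dim_kA_n$, and
$$\sum_n\dim_k(A_n)z^n\cdot\sum_i\dim_k(E^i)(-z)^i=1 .$$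

In particular $\operatorname{ld}_Rk<\infty$ always implies that $R$ is Koszul. There is no hypothesis on the characteristic.

**Corollary 2.** If $M$ is a finitely generated module with $\operatorname{ld}_RM<\infty$ and $k$ is a direct summand of some syzygy $\Omega^nM$ ($n\ge0$), then $R$ is Koszul.

Throughout, $|x|$ denotes homological degree, and it alone governs signs (Koszul rule): for homogeneous maps, $(f\otimes g)(x\otimes z)=(-1)^{|g||x|}f(x)\otimes g(z)$, and $\partial f=df-(-1)^{|f|}fd$ in a Hom complex. The augmentation $\epsilon:F\to k$ induces $\epsilon:T\to T_0=k$. For an $R$-linear map $f$ we write $\bar f=f\otimes_Rk$.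

## 3. The algebra $T$ and the Hopf algebra $E=\operatorname{Ext}_R(k,k)$

We collect all the structure carried by the resolution of $k$. One lifting statement produces it.

**Lemma 3 (lifting).** Let $G$ be a bounded below complex of free $R$-modules with $dG\subseteq\mathfrak mG$.

* (i) Every homogeneous element of $\operatorname{Hom}_R(G,k)$ equals $\epsilon f$ for some cycle $f\in\operatorname{Hom}_R(G,F)$.
* (ii) If $f,g\in\operatorname{Hom}_R(G,F)$ are cycles with $\epsilon f=\epsilon g$, then $f-g$ is a boundary and $\bar f=\bar g$.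

*Proof.* For a bounded below complex $G$ of free modules, $\operatorname{Hom}_R(G,-)$ preserves quasi-isomorphisms. So $f\mapsto\epsilon f$ is a quasi-isomorphism $\operatorname{Hom}_R(G,F)\to\operatorname{Hom}_R(G,k)$. Since $dG\subseteq\mathfrak mG$, the target has zero differential, so it equals its own homology. Surjectivity on homology is (i). Injectivity says that in (ii) $f-g=d\sigma\pm\sigma d$ for some $\sigma$. This has image in $\mathfrak mF$, because both $dF\subseteq\mathfrak mF$ and $dG\subseteq\mathfrak mG$. So $\bar f=\bar g$. $\square$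

The lemma applies to $G=F,\ F\otimes_RF,\ F^{\otimes3}$.

**Step 1. A product on $T$.** By Lemma 3(i) there is a chain map $\mu:F\otimes_RF\to F$ with $\epsilon\mu=\epsilon\otimes\epsilon$. Let $m:T\otimes_kT\to T$ be the induced map, and write $ut=m(u\otimes t)$. The maps $\mu(\mu\otimes1)$ and $\mu(1\otimes\mu)$ on $F^{\otimes3}$ both become $\epsilon\otimes\epsilon\otimes\epsilon$ after applying $\epsilon$, so by Lemma 3(ii) $m$ is associative. With $\tau(f\otimes g)=(-1)^{|f||g|}g\otimes f$ we have $\epsilon\mu\tau=\epsilon\otimes\epsilon=\epsilon\mu$, so $ut=(-1)^{|u||t|}tu$. Finally $\mu(1\otimes-)$ and $\mathrm{id}_F$ are chain maps with the same composite with $\epsilon$, so $1\in T_0$ is a left unit, hence a unit. Thus $T$ is an associative, graded-commutative algebra, and $\epsilon:T\to k$ is multiplicative.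

**Step 2. The algebra $E$ and its action on $T$.** Let $E^s=H_{-s}(\operatorname{Hom}_R(F,F))$, an algebra under composition; an element $\theta\in E^s$ has $|\theta|=-s$. By the proof of Lemma 3 with $G=F$, the map $\theta\mapsto\epsilon\theta$ is an isomorphism $E^s\cong\operatorname{Hom}_R(F,k)_{-s}=\operatorname{Hom}_k(T_s,k)$. So $E=\operatorname{Ext}_R(k,k)$, $E^s=0$ for $s<0$, $\dim_kE^s<\infty$, and $E^0=k$, spanned by the identity. Boundaries in $\operatorname{Hom}_R(F,F)$ induce $0$ on $T$. So $E$ acts on $T$ by $\theta t=\bar\theta(t)$, with $E^sT_i\subseteq T_{i-s}$, and the isomorphism above says that the pairing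
$$\langle\theta,t\rangle=\epsilon(\theta t),\qquad E^s\times T_s\to k,$$
is perfect. For $\theta\in E^s$ and $t\in T_i$ with $i\ne s$ we have $\epsilon(\theta t)=0$.

**Step 3. A coproduct on $E$.** The algebra $E\otimes E$, with product
$$(\alpha\otimes\beta)(\gamma\otimes\delta)=(-1)^{|\beta||\gamma|}\alpha\gamma\otimes\beta\delta,$$
acts on $T\otimes T$ by the Koszul rule. The pairing of $E\otimes E$ with $T\otimes T$ given by $(\epsilon\otimes\epsilon)\big((\alpha\otimes\beta)(u\otimes t)\big)=(-1)^{|\beta||u|}\langle\alpha,u\rangle\langle\beta,t\rangle$ is perfect between $\bigoplus_{a+b=s}E^a\otimes E^b$ and $\bigoplus_{a+b=s}T_a\otimes T_b$, which are finite dimensional. So for $\theta\in E^s$ there is a unique $\Delta\theta=\sum\theta'\otimes\theta''$ with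
$$(\epsilon\otimes\epsilon)\circ\Delta\theta=\epsilon\circ\theta\circ m\ \text{ on }T\otimes T,\quad\text{i.e.}\quad\sum(-1)^{|\theta''||u|}\langle\theta',u\rangle\langle\theta'',t\rangle=\langle\theta,ut\rangle. \tag{1}$$
The equality holds before applying $\epsilon$:
$$\theta(ut)=\sum(-1)^{|\theta''||u|}(\theta'u)(\theta''t)\qquad(u,t\in T), \tag{2}$$
that is, $\theta m=m\,\Delta\theta$. Indeed, choose cycles in $\operatorname{Hom}_R(F,F)$ representing all the classes. Then $\theta\mu$ and $\sum\mu(\theta'\otimes\theta'')$ are cycles in $\operatorname{Hom}_R(F\otimes F,F)$ whose composites with $\epsilon$ agree by (1). Now use Lemma 3(ii).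

**Step 4. $E$ is a cocommutative bialgebra.** By (2), $(\theta\varphi)m=\theta\,m\,\Delta\varphi=m\,\Delta\theta\,\Delta\varphi$. Apply $\epsilon$ and use the uniqueness in (1) to get $\Delta(\theta\varphi)=\Delta\theta\,\Delta\varphi$. Since $\epsilon$ is multiplicative, $\Delta1=1\otimes1$. For coassociativity, apply $\epsilon^{\otimes3}$ to both iterated coproducts of $\theta$ acting on $u\otimes t\otimes v$. Here $(1\otimes\Delta)\Delta\theta$ gives $\sum(-1)^{|\theta''||u|}\langle\theta',u\rangle\langle\theta'',tv\rangle=\langle\theta,u(tv)\rangle$, and $(\Delta\otimes1)\Delta\theta$ gives $\sum(-1)^{|\theta''|(|u|+|t|)}\langle\theta',ut\rangle\langle\theta'',v\rangle=\langle\theta,(ut)v\rangle$. They agree, and the pairing of $E^{\otimes3}$ with $T^{\otimes3}$ is perfect.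

The counit is $\eta(\theta)=\langle\theta,1\rangle$, the projection $E\to E^0=k$, which is an algebra map. Putting $u=1$ in (1) gives $\sum\eta(\theta')\theta''=\theta$. Putting $t=1$ gives $\sum\theta'\eta(\theta'')=\theta$, the sign being $+$ because only $|\theta''|=0$ contributes.

Graded cocommutativity is
$$\sum\theta'\otimes\theta''=\sum(-1)^{|\theta'||\theta''|}\theta''\otimes\theta'. \tag{3}$$
Pair the right side with $u\otimes t$. The term is $(-1)^{|\theta'||\theta''|+|\theta'||u|}\langle\theta'',u\rangle\langle\theta',t\rangle$, which is zero unless $|\theta''|=-|u|$, and then the sign is $+$. So we get $\sum\langle\theta'',u\rangle\langle\theta',t\rangle$. By (1) applied to $tu$ this sum is $(-1)^{|u||t|}\langle\theta,tu\rangle=\langle\theta,ut\rangle$, as wanted.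

**Step 5. The antipode.** On degree-$0$ linear maps $E\to E$ use the convolution $(f*g)(\theta)=\sum f(\theta')g(\theta'')$. It is associative, with unit $\eta$ (viewed as $E\to k\subseteq E$). Put $n=\mathrm{id}-\eta$. Since $n$ kills $E^0$, the power $n^{*r}$ vanishes on $E^s$ for $s<r$: each term of the $r$-fold coproduct of an element of $E^s$ has a factor in $E^0$. So $S=\sum_{r\ge0}(-1)^rn^{*r}$ makes sense and is a two-sided convolution inverse of $\mathrm{id}=\eta+n$:
$$\sum\theta'S(\theta'')=\sum S(\theta')\theta''=\eta(\theta). \tag{4}$$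
It reverses products:
$$S(yz)=(-1)^{|y||z|}S(z)S(y). \tag{5}$$
To see this, work in the convolution algebra of degree-$0$ maps $E\otimes E\to E$, where $E\otimes E$ has the coproduct $y\otimes z\mapsto\sum(-1)^{|y''||z'|}(y'\otimes z')\otimes(y''\otimes z'')$. The map $y\otimes z\mapsto S(yz)$ is a left inverse of the multiplication map: the convolution is $\sum(-1)^{|y''||z'|}S(y'z')y''z''=\eta(yz)=\eta(y)\eta(z)$, because $\Delta$ is multiplicative. The map $y\otimes z\mapsto(-1)^{|y||z|}S(z)S(y)$ is a right inverse:
$$\sum(-1)^{|y''||z'|+|y''||z''|}y'z'S(z'')S(y'')=\sum(-1)^{|y''||z|}y'\eta(z)S(y'')=\eta(y)\eta(z).$$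
In an associative algebra a left inverse and a right inverse of the same element coincide.

**Degree one, concretely.** Let $\theta\in E^1$. Then $\Delta\theta\in E^1\otimes E^0+E^0\otimes E^1$, and the counit forces $\Delta\theta=\theta\otimes1+1\otimes\theta$. Formula (2) reads $\theta(ut)=(\theta u)t+(-1)^{|u|}u(\theta t)$: $\theta$ is a derivation of $T$. Formula (4) gives $S(\theta)=-\theta$.

**The two rings of Section 1.** For $k[[x]]/(x^2)$ define $\theta_1t_i=(-1)^{i-1}t_{i-1}$ for $i\ge1$ and $\theta_1t_0=0$. Then $d\theta_1t_i=(-1)^{i-1}xt_{i-2}=-\theta_1dt_i$ for $i\ge2$ (for $i\le1$ both sides vanish), so $\theta_1$ is a cycle of degree $-1$. Since $\theta_1^st_s=\pm t_0$, the power $\theta_1^s$ spans $E^s$, and $E=k[\theta_1]$ is a polynomial ring.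

For $k[[x]]/(x^3)$ write $t_{2m}=t_2^{(m)}$ and $t_{2m+1}=t_1t_2^{(m)}$. A product on $F$ is $t_2^{(a)}t_2^{(b)}=\binom{a+b}{a}t_2^{(a+b)}$, with $t_1$ commuting with all $t_2^{(a)}$ and $t_1^2=0$. It is compatible with $d$. On $t_2^{(a)}t_2^{(b)}$ the Leibniz rule is Pascal's identity. On $t_1t_2^{(a)}\cdot t_2^{(b)}$ both sides are $\binom{a+b}ax\,t_2^{(a+b)}$. On $t_1t_2^{(a)}\cdot t_1t_2^{(b)}$ the two terms of the Leibniz rule cancel.

Put $\theta_1(t_2^{(m)})=-x\,t_1t_2^{(m-1)}$ and $\theta_1(t_1t_2^{(m)})=t_2^{(m)}$; let $\theta_2$ lower $m$ by one on both kinds of basis element (a term with upper index $-1$ is $0$). Then $\theta_2$ commutes with $d$. Also $d\theta_1=-\theta_1d$: both sides send $t_2^{(m)}$ to $-x^2t_2^{(m-1)}$ and $t_1t_2^{(m)}$ to $x^2t_1t_2^{(m-1)}$. Hence $E$ has basis $\theta_2^m,\ \theta_1\theta_2^m$. Modulo $\mathfrak m$ we have $\theta_1t_2^{(m)}=0$, so $\theta_1^2=0$ in $E$. Thus $\theta_2$ is not in the square of $E_+=\bigoplus_{s\ge1}E^s$. This ring will be our control case.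

## 4. The linear part is an algebra on which $E$ acts

This section transports the structure of Section 3 to $L$ and shows that conditions (b) and (c) are the same.

The differential of $L=A\otimes_kT$ is $d(a\otimes t)=a\,\delta(t)$, where $\delta:T_i\to A_1\otimes T_{i-1}$ sends $\bar f$ ($f\in F_i$) to the class of $df$ in $\mathfrak mF_{i-1}/\mathfrak m^2F_{i-1}$. This is well defined because $d(\mathfrak mF_i)\subseteq\mathfrak m^2F_{i-1}$.

**Lemma 4.** With $(a\otimes u)(b\otimes t)=ab\otimes ut$ and $\theta(a\otimes t)=a\otimes\theta t$: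

* (i) $L$ is a DG algebra;
* (ii) $d(\theta x)=(-1)^{|\theta|}\theta\,dx$ for $\theta\in E$, $x\in L$;
* (iii) formula (2) holds for all $u,t\in L$, and $\theta\cdot1=\eta(\theta)1$.

*Proof.* (i) For $f,g\in F$ write $df=\sum x_lf_l$ with $x_l\in\mathfrak m$. Then $\mu(df\otimes g)=\sum x_l\mu(f_l\otimes g)$ has class $\delta(\bar f)\bar g$ in $\mathfrak mF/\mathfrak m^2F$. Similarly $\mu(f\otimes dg)$ has class $\bar f\,\delta(\bar g)$. Reduce $d\mu(f\otimes g)=\mu(df\otimes g)+(-1)^{|f|}\mu(f\otimes dg)$ modulo $\mathfrak m^2F$: $\delta$ is a derivation, hence so is its $A$-linear extension $d$. (ii) A cycle $\theta$ representing a class in $E^s$ satisfies $d\theta=(-1)^s\theta d$ on $F$. Since $\theta df=\sum x_l\theta f_l$, reducing modulo $\mathfrak m^2F$ gives $\delta(\theta t)=(-1)^s\theta\delta(t)$, and (ii) follows by $A$-linearity. (iii) Formula (2) extends $A$-linearly. If $\theta\in E^s$ with $s>0$, then $\theta\cdot1\in T_{-s}=0$. $\square$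

Give $E^s$ the bidegree (degree, weight) $=(-s,-s)$. Then the action and the product respect bidegrees, and $d$ has bidegree $(-1,0)$.

**Lemma 5.** $H_0(L)=k$, $A_+H(L)=0$, and every $H_i(L)$ is finite dimensional. Consequently (b) and (c) are equivalent, and both are equivalent to $\dim_kH(L)<\infty$.

*Proof.* Since $F_1/\mathfrak mF_1\cong\mathfrak m/\mathfrak m^2$, the map $\delta:T_1\to A_1$ is bijective. So $d(L_1)=A\,A_1=A_+$ and $H_0(L)=A/A_+=k$. If $x\in A_1$, write $x=dt$ with $t\in T_1$. For a cycle $z$, $d(tz)=xz-t\,dz=xz$. Hence $A_1H(L)=0$, and so $A_+H(L)=0$. Each $H_i(L)$ is a finitely generated module over the Noetherian ring $A$, because $L_i=A\otimes T_i$ is one and $d$ is $A$-linear. Being killed by $A_+$, it is finite dimensional over $k$. So (b), which says that $H_i(L)=0$ for $i\gg0$, is equivalent to $\dim_kH(L)<\infty$. Since $H(L)=\bigoplus_jH(L^{(j)})$ with every $L^{(j)}$ finite dimensional, this is equivalent to (c). $\square$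

## 5. Euler characteristic one, and the limits of counting

Assume (c) in this section: there is $w\ge0$ such that $L^{(j)}$ is exact for all $j>w$.

**Lemma 6.** $\mathcal F^nF$ is exact for every $n>w$.

*Proof.* The point is to pass from the graded pieces back to the complex, and Artin–Rees does it. Here $n\ge1$. In degree $0$, $(\mathcal F^nF)_0=\mathfrak m^n=d(\mathfrak m^{n-1}F_1)$, so $H_0=0$. Let $i\ge1$ and let $z\in(\mathcal F^nF)_i$ be a cycle. For $n'\ge n$ the complex $\mathcal F^nF/\mathcal F^{n'}F$ has a finite filtration with subquotients $L^{(j)}$, $n\le j<n'$, which are exact. So it is exact, and $\mathcal F^{n'}F\to\mathcal F^nF$ is a quasi-isomorphism. Hence $z=z'+db$ with $b\in(\mathcal F^nF)_{i+1}$ and $z'$ a cycle in $(\mathcal F^{n'}F)_i$. Since $F$ is exact in degree $i\ge1$, $z'\in dF_{i+1}$. By the Artin–Rees lemma for $dF_{i+1}\subseteq F_i$ there is a constant $c$, depending only on $i$, such that for $n'\gg0$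
$$z'\in dF_{i+1}\cap\mathfrak m^{n'-i}F_i\subseteq\mathfrak m^{n'-i-c}\,dF_{i+1}=d(\mathfrak m^{n'-i-c}F_{i+1})\subseteq d\big((\mathcal F^nF)_{i+1}\big),$$
the last inclusion because $(\mathcal F^nF)_{i+1}\supseteq\mathfrak m^{N}F_{i+1}$ for $N\gg0$. So $z$ is a boundary in $\mathcal F^nF$. $\square$

Put $V=\bigoplus_{j\le w}L^{(j)}$. It is finite dimensional, it is stable under $d$ and under $E$ (which never raises weight), and $V\hookrightarrow L$ is a quasi-isomorphism.

**Lemma 7.** $\sum_i(-1)^i\dim_kV_i=1$.

*Proof.* Put $n=w+1$. In degree $i$ the complex $F/\mathcal F^nF$ is $F_i/\mathfrak m^{n-i}F_i$ for $i<n$ and $0$ for $i\ge n$. So it is a bounded complex of modules of finite length, and it is filtered with subquotients $L^{(0)},\dots,L^{(w)}$. Its Euler characteristic, in lengths, is therefore $\sum_i(-1)^i\dim_kV_i$. By Lemma 6, $H(F/\mathcal F^nF)=H(F)=k$ in degree $0$. So the number is $1$. $\square$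

**Counting alone.** The first thing to try is to finish with Hilbert series. Let $\chi(z)=\sum_j\chi(L^{(j)})z^j$, where $\chi(L^{(j)})=\sum_i(-1)^i\dim A_{j-i}\dim T_i$. Then
$$\sum_n\dim(A_n)z^n\cdot\sum_i\dim(T_i)(-z)^i=\chi(z).$$
Under (c) this is a polynomial. Weight $0$ gives $\chi(0)=1$, the bijection $\delta:T_1\to A_1$ shows that the coefficient of $z$ is $0$, and Lemma 7 gives $\chi(1)=1$. But $1+z^2-z^3$ also satisfies these three conditions. (For $k[[x]]/(x^3)$ the series is $(1+z+z^2)/(1+z)=1+z^2-z^3+z^4-\cdots$, which begins the same way.) Even $\chi(z)=1$ would not be enough, since two classes of the same weight in degrees of opposite parity cancel. The argument stops here: numbers do not see classes that cancel, and we must use $H(L)$ as a module over something.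

**Powers of a class.** A second attempt is to take a class of positive degree and form infinitely many products. For $k[[x]]/(x^3)$ the class of $t_2$ has $t_2^m=m!\,t_2^{(m)}$, which is $0$ for $m\ge p$ if $\operatorname{char}k=p>0$, although $H(L)$ is infinite dimensional. So products of one class need not produce the others.

## 6. No honest $E$-linear retraction onto $k$

The module structure we use is the action of $E$. The unit $\iota:k\to L$, $\iota(1)=1$, is $E$-linear, where $E$ acts on $k$ through $\eta$ (Lemma 4(iii)). We want it to be a quasi-isomorphism. The first wish is a map $L\to k$ of $E$-modules that splits $\iota$. This is impossible as soon as $\mathfrak m\ne0$: then $T_1\ne0$, the perfect pairing gives $\theta\in E^1$ and $t\in T_1$ with $\theta t=1$, and any homogeneous $E$-linear map $f:L\to k$ satisfies $f(1)=f(\theta t)=\pm\theta f(t)=0$. In particular the obvious projection $\epsilon$ is not $E$-linear.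

Two facts point to a way around this.

First, we do not need a splitting of $\iota$ itself. It is enough to split it after replacing $E$-modules by derived homomorphisms $R\mathrm{Hom}_E(k,-)$, because $R\mathrm{Hom}_E(k,k)$ computes $\operatorname{Ext}_E(k,k)$ while $R\mathrm{Hom}_E(k,L)$ turns out to be just $A$, with no assumption on $R$. So a derived splitting makes $\operatorname{Ext}_E(k,k)$ a direct summand of $A$. Since $A$ is generated in degree $1$, there is then no room for anything but an isomorphism, and this forces $L\simeq k$.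

Second, Lemma 7 provides a number equal to $1$, in every characteristic, and it is the supertrace of the identity of $V$. Traces of multiplication operators are $E$-invariant. However, $V$ is $E$-stable but has no reason to be closed under products, which add weights; the part of $L$ of weight $>w$ is an ideal, but $E$ lowers weights and has no reason to preserve it. So multiplication by $a\in L$ on $V$ is only a map $V\to L$. Since $V\to L$ is a quasi-isomorphism, $\operatorname{Hom}_k(V,V)\to\operatorname{Hom}_k(V,L)$ can be inverted after taking derived homomorphisms, and this is where (c) enters.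

## 7. Derived homomorphisms over $E$

We set up $R\mathrm{Hom}_E(k,-)$ with an explicit resolution, so that all signs and weights can be seen.

**Definition (DG $E$-module).** A *DG $E$-module* is a bigraded vector space $M=\bigoplus M_{(i,j)}$ ($i$ the degree, $j$ the weight) with a left action of $E$, where $E^s$ has bidegree $(-s,-s)$, and a differential $d$ of bidegree $(-1,0)$ with $d(yx)=(-1)^{|y|}y\,dx$. A *map* of DG $E$-modules is an $E$-linear map of bidegree $(0,0)$ that commutes with $d$. $\operatorname{Hom}_E(M,N)$ is the space of finite sums of bihomogeneous maps $f$ with $f(yx)=(-1)^{|y||f|}yf(x)$, and $\partial f=df-(-1)^{|f|}fd$.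

Examples are $k$ in bidegree $(0,0)$ with $E$ acting through $\eta$; $L$ and $V$; and $T$ with zero differential and $T_s$ in bidegree $(s,s)$. The differential preserves $\operatorname{Hom}_E(M,N)$:
$$(\partial f)(yx)=(-1)^{|y||f|+|y|}y\,df(x)-(-1)^{|f|+|y|+|y||f|}yf(dx)=(-1)^{|y|(|f|-1)}y(\partial f)(x).$$

**Step 1. A minimal resolution as a DG module.** Let $\cdots\to P_1\to P_0=E\to k$ be the minimal graded free resolution of the left $E$-module $k$, with differential $\partial_P$, and write $P_p=E\otimes G_p$. Since $E$ is connected ($E^0=k$) and finite dimensional in each degree, $G_p=\bigoplus_qG_{p,q}$ with $G_{p,q}$ finite dimensional in $E$-degree $q$. The kernel at each stage lies in $E_+P_p$, so it starts one degree higher, and $G_{p,q}=0$ for $q<p$. Also $G_0=G_{0,0}=k$ and $G_1\cong E_+/E_+^2$, so $G_{1,1}\cong E^1$. Put $P=\bigoplus_pP_p$, place an element of $P_p$ of $E$-degree $e$ in bidegree $(p-e,-e)$, and set $dx=(-1)^e\partial_Px$. Then $d^2=0$, $d$ has bidegree $(-1,0)$, and for $y\in E^s$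
$$d(yx)=(-1)^{e+s}y\,\partial_Px=(-1)^{s}y\,dx .$$
So $P$ is a DG $E$-module, and the augmentation $\epsilon_P:P\to k$ is a quasi-isomorphism of DG $E$-modules.

**Lemma 8.** $\operatorname{Hom}_E(P,-)$ is exact and preserves quasi-isomorphisms of DG $E$-modules.

*Proof.* In bidegree $(c,a)$ we have $\operatorname{Hom}_E(P,M)_{(c,a)}=\prod_{p,q}\operatorname{Hom}_k(G_{p,q},M_{(p-q+c,\,a-q)})$, which is exact in $M$. For the second assertion let $f:M\to N$ be a quasi-isomorphism. Its cone is $C=N\oplus\Sigma M$ with $d(n,\Sigma m)=(dn+fm,-\Sigma dm)$ and $y(n,\Sigma m)=(yn,(-1)^{|y|}\Sigma ym)$. This is a DG $E$-module, because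
$$d\big(y(n,\Sigma m)\big)=\big((-1)^{|y|}y(dn+fm),\,-\Sigma y\,dm\big)=(-1)^{|y|}\,y\,d(n,\Sigma m).$$
It is acyclic. Apply the exact functor to $0\to N\to C\to\Sigma M\to0$: the connecting maps are, up to sign, those induced by $f$. So it suffices to show that $\operatorname{Hom}_E(P,C)$ is acyclic whenever $C$ is.

Let $P_{\le p}=\bigoplus_{p'\le p}P_{p'}$, a DG submodule. Restriction $\operatorname{Hom}_E(P_{\le p},C)\to\operatorname{Hom}_E(P_{\le p-1},C)$ is surjective, since $P$ is free as a graded module. Its kernel is $\operatorname{Hom}_E(P_p,C)$, with $P_p$ carrying zero differential. In each weight the kernel is a product over $q$ of complexes $\operatorname{Hom}_k(G_{p,q},C)$ with differential induced from $C$ alone, so it is acyclic. By induction on $p$ every $\operatorname{Hom}_E(P_{\le p},C)$ is acyclic.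

Now let $f\in\operatorname{Hom}_E(P,C)$ be a bihomogeneous cycle, with restrictions $f_p$ to $P_{\le p}$. We build $g_p$ with $\partial g_p=f_p$ and $g_p|_{P_{\le p-1}}=g_{p-1}$. Choose any $g'_p$ with $\partial g'_p=f_p$. Then $g'_p|_{P_{\le p-1}}-g_{p-1}$ is a cycle, hence equals $\partial h$; lift $h$ to $h'$ on $P_{\le p}$ and put $g_p=g'_p-\partial h'$. The $g_p$ glue to a $g$ with $\partial g=f$. $\square$

**Step 2. The functor $\Psi$ and its value on $k$.** Put $\Psi(M)=H(\operatorname{Hom}_E(P,M))$, a bigraded vector space. By minimality $dG_p\subseteq E_+P$, and $E_+$ acts as $0$ on $k$, so $\operatorname{Hom}_E(P,k)$ has zero differential. A functional on $G_{p,q}$, which sits in bidegree $(p-q,-q)$, has bidegree $(q-p,q)$. Hence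
$$\Psi(k)=\bigoplus_{p,q}\operatorname{Ext}^p_E(k,k)_q,\qquad\operatorname{Ext}^p_E(k,k)_q=\operatorname{Hom}_k(G_{p,q},k)\ \text{ in bidegree }(q-p,q). \tag{6}$$

For $R=k[[x]]/(x^2)$ we have $E=k[\theta_1]$ and the resolution $0\to Eg\to E\to k$, $g\mapsto\theta_1$. So $\Psi(k)$ has dimension $1$ in bidegrees $(0,0)$ and $(0,1)$, like $A=k[x]/(x^2)$. For $R=k[[x]]/(x^3)$ we have $\theta_2\notin E_+^2$, so $G_{1,2}\ne0$ and $\Psi(k)$ is nonzero in bidegree $(1,2)$.

## 8. $R\mathrm{Hom}_E(k,L)$ is the associated graded ring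

We compute $\Psi(L)$ for every $R$, without assuming (c). The reason the answer is small is that $T$ is the graded dual of $E$.

**Lemma 9.** For every DG $E$-module $M$, $f\mapsto\epsilon f$ is a bijection $\operatorname{Hom}_E(M,T)\to\operatorname{Hom}_k(M,k)$, natural in $M$ and compatible with differentials (both sides consist of finite sums of bihomogeneous maps). In particular $\operatorname{Hom}_E(k,T)=T_0$.

*Proof.* Let $g:M\to k$ have bidegree $(c,a)$; it is nonzero only on $M_{(-c,-a)}$. If $f$ is $E$-linear of bidegree $(c,a)$ with $\epsilon f=g$, and $m\in M_{(i,j)}$, then $f(m)=0$ unless $i+c=j+a=s\ge0$. In that case, for all $\theta\in E^s$,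
$$\epsilon(\theta f(m))=(-1)^{sc}\epsilon(f(\theta m))=(-1)^{sc}g(\theta m). \tag{7}$$
Since $E^s\times T_s\to k$ is perfect, (7) determines $f(m)$. This proves uniqueness.

Conversely, define $f(m)$ to be $0$ unless $i+c=j+a=s\ge0$, and otherwise by (7). Let $y\in E^t$. If $i+c=j+a=s\ge0$ and $t\le s$, then for $\theta\in E^{s-t}$
$$\epsilon(\theta f(ym))=(-1)^{(s-t)c}g(\theta ym)=(-1)^{tc}\epsilon(\theta yf(m)),$$
so $f(ym)=(-1)^{tc}yf(m)$. In all other cases both sides are $0$: if $t>s$, then $yf(m)\in T_{s-t}=0$ and $f(ym)=0$ by definition; if $i+c\ne j+a$ or $i+c<0$, the same holds for $ym$. Thus $f$ is $E$-linear. On $M_{(-c,-a)}$, taking $\theta=1$ in (7) gives $\epsilon f=g$. Off it, $g$ vanishes and so does $\epsilon f$.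

Since $T$ and $k$ have zero differential, $\epsilon(\partial f)=-(-1)^{|f|}\epsilon fd=\partial(\epsilon f)$. For $M=k$: the functional $\mathrm{id}_k$ corresponds to $1\mapsto1\in T_0$, so $\operatorname{Hom}_E(k,T)=T_0$. $\square$

**Proposition 10.** The map $A\to\operatorname{Hom}_E(P,L)$, $a\mapsto a\,\epsilon_P$, is a quasi-isomorphism, where $A$ has zero differential and $A_n$ sits in bidegree $(0,n)$. So $\Psi(L)\cong A$.

*Proof.* By Lemma 9 and $A$-linearity of the action, $\operatorname{Hom}_E(k,L)=A\otimes T_0=A$, with zero differential because $d$ vanishes on $L_0$. The map in question is composition with $\epsilon_P$, $\operatorname{Hom}_E(k,L)\to\operatorname{Hom}_E(P,L)$. We first prove the analogue for $T$, then filter $L$ by copies of $T$.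

By Lemma 9, $\operatorname{Hom}_E(k,T)\to\operatorname{Hom}_E(P,T)$ is identified with $\operatorname{Hom}_k(k,k)\to\operatorname{Hom}_k(P,k)$, which is a quasi-isomorphism because $\epsilon_P$ is one and $k$ is a field.

Let $L^{\ge n}=A_{\ge n}\otimes T$. These are DG $E$-submodules of $L$, because $d$ raises the $A$-degree and $E$ preserves it. The quotient $L^{\ge n}/L^{\ge n+1}=A_n\otimes T$ has zero differential and is a finite sum of copies of $T$, shifted in weight. So $\operatorname{Hom}_E(k,-)\to\operatorname{Hom}_E(P,-)$ is a quasi-isomorphism on it. The sequences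
$$0\to\operatorname{Hom}_E(k,L^{\ge n+1})\to\operatorname{Hom}_E(k,L^{\ge n})\to\operatorname{Hom}_E(k,A_n\otimes T)\to0$$
are exact, being $0\to A_{\ge n+1}\to A_{\ge n}\to A_n\to0$. The corresponding sequences for $P$ are exact by Lemma 8. Fix a weight $a$. The weights of $L^{\ge N}$ are $\ge N$ and those of $P$ and $k$ are $\le0$, so $\operatorname{Hom}_E(P,L^{\ge N})$ and $\operatorname{Hom}_E(k,L^{\ge N})$ vanish in weight $a$ once $N>a$. Descending from such an $N$ to $n=0$, the five lemma gives the claim in weight $a$. $\square$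

For $k[[x]]/(x^3)$ this already shows that $\Psi(\iota):\Psi(k)\to\Psi(L)=A$ is not injective: $\Psi(k)$ has a class in bidegree $(1,2)$, and $A$ lives in degree $0$. The trace of Section 10 will exclude this under (c).

## 9. Products on $\Psi$

To prove surjectivity of $\Psi(\iota)$ later we need $\Psi(\iota)$ to be multiplicative.

For DG $E$-modules $M,N$ let $E$ act on $M\otimes_kN$ through $\Delta$: $y(x\otimes z)=\sum(-1)^{|y''||x|}y'x\otimes y''z$. This is a DG $E$-module: it is an action because $\Delta$ is multiplicative, and $d=d\otimes1+1\otimes d$ commutes with $y'\otimes y''$ up to the sign $(-1)^{|y'|+|y''|}=(-1)^{|y|}$.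

By Künneth, $\epsilon_P\otimes\epsilon_P:P\otimes P\to k$ is a quasi-isomorphism. It is $E$-linear because $\sum\eta(y')\eta(y'')=\eta(y)$. By Lemma 8, $\operatorname{Hom}_E(P,P\otimes P)\to\operatorname{Hom}_E(P,k)$ is a quasi-isomorphism, and its target has zero differential. So there is a cycle $D:P\to P\otimes P$ of bidegree $(0,0)$ with
$$(\epsilon_P\otimes\epsilon_P)D=\epsilon_P. \tag{8}$$

Call $M$ a *DG $E$-module algebra* if it has a product $\mu_M:M\otimes M\to M$ that is a map of DG $E$-modules. This holds for $M=k$, and for $M=L$ by Lemma 4. For $f,g\in\operatorname{Hom}_E(P,M)$ put $f*g=\mu_M(f\otimes g)D$. The map $f\otimes g:P\otimes P\to M\otimes M$ is $E$-linear. Indeed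
$$(f\otimes g)(y(x\otimes z))=\sum(-1)^{|y''||x|+|g|(|y'|+|x|)+|y'||f|+|y''||g|}\,y'f(x)\otimes y''g(z),$$
$$(-1)^{|y|(|f|+|g|)}y\big((f\otimes g)(x\otimes z)\big)=\sum(-1)^{(|y'|+|y''|)(|f|+|g|)+|g||x|+|y''|(|f|+|x|)}\,y'f(x)\otimes y''g(z),$$
and both exponents are congruent modulo $2$ to $|y''||x|+|g||x|+|y'||f|+|y'||g|+|y''||g|$. Since $\partial(f\otimes g)=\partial f\otimes g+(-1)^{|f|}f\otimes\partial g$ while $D$ and $\mu_M$ are chain maps, $*$ is a chain map. So it induces a product on $\Psi(M)$, natural for maps of DG $E$-module algebras. On $\Psi(L)=A$ it is the product of $A$, by (8):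
$$(a\epsilon_P)*(b\epsilon_P)=ab\,(\epsilon_P\otimes\epsilon_P)D=ab\,\epsilon_P\qquad(a,b\in A). \tag{9}$$

## 10. The supertrace splits the unit

Assume (c), and let $V\subseteq L$ be as in Section 5. For $N=V$ or $L$ let $E$ act on $\operatorname{Hom}_k(V,N)$ by
$$yf=\sum(-1)^{|y''||f|}\,y'\circ f\circ S(y''). \tag{10}$$
For $y\in E^1$ this is $yf=y\circ f-(-1)^{|f|}f\circ y$, the graded commutator. In general (10) is the conjugation action.

**Step 1. Formula (10) defines a DG $E$-module.** Here $1\cdot f=f$. The operator $zf$ has degree $|z|+|f|$, so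
$$y(zf)=\sum(-1)^{|y''|(|z|+|f|)+|z''||f|}\,y'z'fS(z'')S(y'').$$
On the other hand $\Delta(yz)=\sum(-1)^{|y''||z'|}y'z'\otimes y''z''$ and, by (5), $S(y''z'')=(-1)^{|y''||z''|}S(z'')S(y'')$. So
$$(yz)f=\sum(-1)^{|y''||z'|+|y''||z''|+(|y''|+|z''|)|f|}\,y'z'fS(z'')S(y''),$$
which is the same expression, since $|z'|+|z''|=|z|$. For the differential, $dy'=(-1)^{|y'|}y'd$ and $S(y'')d=(-1)^{|y''|}dS(y'')$ as operators, and $|y|=|y'|+|y''|$. Therefore
$$\partial(yf)=\sum(-1)^{|y''||f|+|y'|}\,y'\big(df-(-1)^{|f|}fd\big)S(y'')=(-1)^{|y|}\sum(-1)^{|y''|(|f|-1)}\,y'(\partial f)S(y'')=(-1)^{|y|}\,y\,\partial f .$$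

**Step 2. The maps.** Consider
$$k\xrightarrow{\ \iota\ }L\xrightarrow{\ \rho\ }\operatorname{Hom}_k(V,L)\xleftarrow{\ \sigma\ }\operatorname{Hom}_k(V,V)\xrightarrow{\ \mathrm{str}\ }k,\qquad e:k\to\operatorname{Hom}_k(V,V),$$
where $\iota(1)=1$, $\rho(a)(v)=av$, $\sigma$ is induced by $V\subseteq L$, $e(1)=\mathrm{id}_V$, and $\mathrm{str}(f)=\sum_i(-1)^i\operatorname{tr}(f|_{V_i})$ for $|f|=0$, with $\mathrm{str}(f)=0$ for $|f|\ne0$. We check that each is a map of DG $E$-modules. All have bidegree $(0,0)$; for $\mathrm{str}$ this is because an operator that shifts the weight has trace $0$.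

*The map $\iota$.* $\theta\cdot1=\eta(\theta)1$ and $d1=0$. It is also a map of algebras.

*The map $\rho$.* First, $(\partial\rho(a))(v)=d(av)-(-1)^{|a|}a\,dv=(da)v$. Next, write $\sum y_1\otimes y_2\otimes y_3$ for the iterated coproduct of $y$. By (2) on $L$ and coassociativity,
$$(y\rho(a))(v)=\sum(-1)^{|y''||a|}y'\big(a\cdot S(y'')v\big)=\sum(-1)^{(|y_2|+|y_3|)|a|}(y_1a)\big(y_2S(y_3)v\big)=(ya)v .$$
For the last equality, by (4) the sum over $y_2S(y_3)$ collapses to the counit, which is nonzero only in degree $0$, where the sign is $+$.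

*The map $\sigma$.* $V$ is a DG $E$-submodule of $L$.

*The map $e$.* $\partial\,\mathrm{id}_V=0$ and $y\cdot\mathrm{id}_V=\sum y'S(y'')=\eta(y)\,\mathrm{id}_V$.

*The map $\mathrm{str}$.* We use $\mathrm{str}(fg)=(-1)^{|f||g|}\mathrm{str}(gf)$. If $|f|=-|g|=c$, then $\operatorname{tr}(fg|_{V_i})=\operatorname{tr}(gf|_{V_{i-c}})$, and $(-1)^i=(-1)^c(-1)^{i-c}$ with $(-1)^c=(-1)^{|f||g|}$. If $|f|+|g|\ne0$, both sides are $0$. Taking one factor to be $d$ shows that $\mathrm{str}$ vanishes on $df-(-1)^{|f|}fd=\partial f$. For the action, move $S(y'')$ to the front: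
$$\mathrm{str}(yf)=\sum(-1)^{|y''||f|+|y''|(|y'|+|f|)}\,\mathrm{str}\big(S(y'')y'f\big)=\mathrm{str}\Big(\sum(-1)^{|y'||y''|}S(y'')y'\,f\Big)=\eta(y)\,\mathrm{str}(f).$$
The last step is where cocommutativity is needed: applying $\alpha\otimes\beta\mapsto S(\alpha)\beta$ to (3) gives $\sum(-1)^{|y'||y''|}S(y'')y'=\sum S(y')y''=\eta(y)$.

**Step 3. The splitting.** Since $V\to L$ is a quasi-isomorphism and $V$ is finite dimensional over the field $k$, $\sigma$ is a quasi-isomorphism; so $\Psi(\sigma)$ is invertible by Lemma 8. Also $\rho\iota=\sigma e$, since both send $1$ to the inclusion $V\subseteq L$. By Lemma 7, $\mathrm{str}(e(1))=\sum_i(-1)^i\dim_kV_i=1$ in $k$. Put $r=\Psi(\mathrm{str})\,\Psi(\sigma)^{-1}\,\Psi(\rho):\Psi(L)\to\Psi(k)$. Then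
$$r\,\Psi(\iota)=\Psi(\mathrm{str})\,\Psi(\sigma)^{-1}\,\Psi(\sigma)\,\Psi(e)=\Psi(\mathrm{str}\circ e)=\mathrm{id}_{\Psi(k)} .$$

**Proposition 11.** Under (c), $\Psi(\iota):\Psi(k)=\operatorname{Ext}_E(k,k)\to\Psi(L)=A$ is injective, and $\operatorname{Ext}^p_E(k,k)_q=0$ for $p\ne q$. That is, $E$ is a Koszul algebra.

*Proof.* Injectivity was just shown. By (6), $\operatorname{Ext}^p_E(k,k)_q$ lies in homological degree $q-p$, while $A$ lies in degree $0$ and $\Psi(\iota)$ preserves degree. $\square$

## 11. From the splitting to $H(L)=k$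

**Step 1. $\Psi(\iota)$ is bijective.** The purpose is to exploit that $A$ is generated by $A_1$. In weight $0$, $\Psi(k)$ is $\operatorname{Hom}_k(G_{0,0},k)$ and $A_0=k$: both have dimension $1$. In weight $1$, since $G_{0,1}=0$ and $G_{p,1}=0$ for $p\ge2$, $\Psi(k)$ is $\operatorname{Hom}_k(G_{1,1},k)$, of dimension $\dim E^1=\dim T_1=\dim\mathfrak m/\mathfrak m^2=\dim A_1$. So the injection $\Psi(\iota)$ is bijective in weights $0$ and $1$. As $\iota$ is a map of DG $E$-module algebras, the image of $\Psi(\iota)$ is closed under $*$, which on $\Psi(L)=A$ is the product of $A$ by (9). The image contains $A_0$ and $A_1$, hence all of $A$.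

**Step 2. $\iota$ is a quasi-isomorphism.** We show that $\Psi$ sees the lowest weight of homology. Let $Z=L/\iota(k)$, a DG $E$-module with weights $\ge0$. The long exact sequence from $0\to k\to L\to Z\to0$ (Lemma 8) and Step 1 give $\Psi(Z)=0$. Suppose $H(Z)\ne0$, and let $j_0$ be the least weight in which it is nonzero. The part of $Z$ of weight $<j_0$ is a DG $E$-submodule, because $E$ does not raise weight, and it is acyclic. Let $Z''$ be the quotient of $Z$ by it. Then $Z\to Z''$ is a quasi-isomorphism, so $H(Z'')=H(Z)$, and $\Psi(Z'')=\Psi(Z)=0$ by Lemma 8.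

A map $f\in\operatorname{Hom}_E(P,Z'')$ of weight $j_0$ sends $G_{p,q}$, of weight $-q$, into weight $j_0-q$ of $Z''$. So $f$ vanishes on $G_{p,q}$ for $q>0$. Since $G_{p,0}=0$ for $p>0$, $f$ is determined by $f(1)$, $1\in G_{0,0}$, and $f(1)$ can be any element of $Z''$ of weight $j_0$. Moreover $(\partial f)(1)=d(f(1))$, as $d1=0$ in $P$. So in weight $j_0$ the complex $\operatorname{Hom}_E(P,Z'')$ is the weight-$j_0$ part of $Z''$, and $\Psi(Z'')$ in weight $j_0$ is $H(Z)$ in weight $j_0$, which is nonzero. This contradicts $\Psi(Z'')=0$. Hence $H(Z)=0$.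

Therefore $H(L)=k$, i.e. $H_i(\operatorname{lin}^RF)=0$ for all $i>0$, and $\operatorname{ld}_Rk=0$. With Lemma 5 we have proved (b)$\Rightarrow$(c)$\Rightarrow$(a): if $\operatorname{ld}_Rk<\infty$, then $R$ is Koszul.

## 12. The remaining equivalences, the numerical identity, and the corollary

**Step 1. The equivalences of Theorem 1.** (a)$\Rightarrow$(b) is trivial. For (a)$\Rightarrow$(e): if $H(L)=H_0(L)=k$, the homology is concentrated in weight $0$, so $L^{(j)}$ is exact for $j>0$, and Lemma 6 with $w=0$ gives (e). (e)$\Rightarrow$(d) is trivial. For (d)$\Rightarrow$(c): if $\mathcal F^nF$ and $\mathcal F^{n+1}F$ are exact, so is the quotient $L^{(n)}$. Together with (b)$\Leftrightarrow$(c) from Lemma 5 and (c)$\Rightarrow$(a) from Section 11, all five conditions are equivalent.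

**Step 2. The consequences for $E$.** Under these conditions $E$ is Koszul by Proposition 11. Step 1 of Section 11 gives a bijection $\operatorname{Ext}_E(k,k)\to A$ that preserves weight, so $\dim_k\operatorname{Ext}^n_E(k,k)_n=\dim_kA_n$. Since $H(L)=k$ in weight $0$, the Euler characteristic $\sum_i(-1)^i\dim A_{j-i}\dim T_i$ of $L^{(j)}$ is $1$ for $j=0$ and $0$ for $j>0$. As $\dim T_i=\dim E^i$, this is the statement, coefficient by coefficient, that
$$\sum_n\dim_k(A_n)z^n\cdot\sum_i\dim_k(E^i)(-z)^i=1 .$$
This completes the proof of Theorem 1. For $k[[x]]/(x^2)$ the identity reads $(1+z)\cdot\frac1{1+z}=1$.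

**Step 3. Proof of Corollary 2.** Let $F^M$ be the minimal free resolution of $M$. The minimal resolution of $\Omega^nM$ is the truncation of $F^M$ in degrees $\ge n$, shifted by $n$. So for $i\ge1$ the $i$-th homology of its linear part is, up to regrading, $H_{i+n}(\operatorname{lin}^RF^M)$. Hence $\operatorname{ld}_RM<\infty$ implies $\operatorname{ld}_R\Omega^nM<\infty$. Minimal resolutions and linear parts commute with finite direct sums, so if $k$ is a direct summand of $\Omega^nM$, then $\operatorname{ld}_Rk\le\operatorname{ld}_R\Omega^nM<\infty$. By Theorem 1, $R$ is Koszul. $\blacksquare$
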